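\title{A converse to the handshake lemma for Cayley digraphs of cyclic groups}

\begin{abstract}
In a simple graph, a set of vertices that induces a subgraph with all degrees odd has even size. We prove that, for odd $n$ not divisible by $7$, this property characterizes the simple graphs among the Cayley digraphs of $\mathbb{Z}/n\mathbb{Z}$: every Cayley digraph that is not simple has an induced subgraph of odd order in which all outdegrees are odd. This was conjectured by Aaronson, Groenland and Johnston. We also determine all groups for which the characterization holds and all exceptional digraphs on $\mathbb{Z}/7\mathbb{Z}$. The proof analyzes a minimal counterexample through its shortest directed cycles.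
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{digraph} consists of a vertex set $V$ and a set $E\subseteq V\times V$ of arcs; an arc $(x,x)$ is a \emph{loop}. The digraph is \emph{simple} if it has no loops and $(x,y)\in E$ exactly when $(y,x)\in E$, so that it is an ordinary graph in which each edge is recorded once in each direction. For a group $\Gamma$ and an arbitrary subset $A\subseteq\Gamma$, the \emph{Cayley digraph} $\operatorname{Cay}(\Gamma,A)$ has vertex set $\Gamma$ and arcs $(x,xa)$ for $x\in\Gamma$, $a\in A$. In an additively written group, $(x,y)$ is an arc if and only if $y-x\in A$. The digraph $\operatorname{Cay}(\Gamma,A)$ is simple if and only if $A$ does not contain the identity and $A=A^{-1}$.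

Let $S$ be a finite set of vertices. The outdegree of $x\in S$ in the subgraph induced on $S$ is the number of $y\in S$ such that $(x,y)$ is an arc; a loop counts once. We call $S$ \emph{good} if every vertex of $S$ has odd outdegree in the induced subgraph, and \emph{odd} if $|S|$ is odd.

A simple digraph has no odd good set: the outdegrees in an induced subgraph add up to twice the number of its edges, and a sum of an odd number of odd terms is odd. This is the handshake lemma. Does the absence of odd good sets force a digraph to be simple? A loop at $x$ makes $\{x\}$ an odd good set, so the question concerns arcs whose reverse is missing. For arbitrary digraphs the answer is no: in a digraph without directed cycles every nonempty finite induced subgraph has a vertex of outdegree $0$. In a Cayley digraph of a finite group, however, every arc $(x,xa)$ lies on the directed cycle $x,xa,xa^2,\dots$, and an induced directed cycle is a good set. Take $\mathbb{Z}/n\mathbb{Z}$ and $A=\{1\}$ with $n\ge 3$. The digraph is a single directed $n$-cycle, it is not simple, and its only nonempty good set is the whole group. So the converse of the handshake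 lemma fails for Cayley digraphs of $\mathbb{Z}/n\mathbb{Z}$ when $n\ge4$ is even, and one would guess that it holds when $n$ is odd. The guess is wrong for $n=7$, where $A=\{1,2\}$ admits no odd good set (Section~\ref{sec:example}), and then for all multiples of $7$. The problem is whether there are any further exceptions: if $n$ is odd and not divisible by $7$, does every non-simple Cayley digraph of $\mathbb{Z}/n\mathbb{Z}$ have an odd good set? Aaronson, Groenland and Johnston \cite{AGJ} conjectured that it does, and we prove this.

\begin{theorem}\label{thm:main}
Let $n$ be an odd positive integer that is not divisible by $7$, and let $A\subseteq\mathbb{Z}/n\mathbb{Z}$. Then $\operatorname{Cay}(\mathbb{Z}/n\mathbb{Z},A)$ is simple if and only if it has no odd good set.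
\end{theorem}

The proof also locates the odd good set, determines the groups for which the statement is true, and lists the exceptions of order $7$.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] Let $\Gamma$ be a group and $A\subseteq\Gamma$. Suppose that some $b\in A$ has $b^{-1}\notin A$ and finite order coprime to $14$. Then $\operatorname{Cay}(\Gamma,A)$ has an odd good set inside $\langle b\rangle$.
\item[(b)] For a group $\Gamma$, the statement ``for every $A\subseteq\Gamma$, the digraph $\operatorname{Cay}(\Gamma,A)$ is simple if and only if it has no odd good set'' holds if and only if every element of $\Gamma$ has finite order that is either $2$ or coprime to $14$. In particular, for $\mathbb{Z}/n\mathbb{Z}$ it holds if and only if $n=2$ or $\gcd(n,14)=1$.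
\item[(c)] The non-simple digraphs $\operatorname{Cay}(\mathbb{Z}/7\mathbb{Z},A)$ without an odd good set are exactly those with $A=\{u,2u\}$ or $A=(\mathbb{Z}/7\mathbb{Z})\setminus\{0,u,2u\}$ for some $u\ne0$.
\end{itemize}
\end{theorem}

Section~\ref{sec:example} treats $A=\{1,2\}$ by hand; it shows where the number $7$ comes from and which objects the general proof has to control. Section~\ref{sec:reduction} reduces both theorems to one statement about a minimal counterexample, Proposition~\ref{prop:main}. Section~\ref{sec:mixed} shows that a minimal counterexample may be assumed to have no pair of opposite arcs. Sections~\ref{sec:cycles}--\ref{sec:moves} develop tools for its shortest directed cycles, and Sections~\ref{sec:notriangle} and~\ref{sec:triangle} use them to identify the counterexample.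

\section{The set $\{1,2\}$ and the number $7$}\label{sec:example}

For $n\ge5$ the digraph $\operatorname{Cay}(\mathbb{Z}/n\mathbb{Z},\{1,2\})$ is not simple, since $-1\notin\{1,2\}$. Its good sets can be listed completely.

\begin{lemma}\label{lem:onetwo}
Let $n\ge5$ be odd. Then $\operatorname{Cay}(\mathbb{Z}/n\mathbb{Z},\{1,2\})$ has an odd good set if and only if $n\ne7$.
\end{lemma}

\begin{proof}
Describe a nonempty set $S$ by the cyclic sequence of gaps between its cyclically consecutive elements; there are $|S|$ gaps and they add up to $n$. The outdegree of $v\in S$ is $|S\cap\{v+1,v+2\}|$. It is $0$ if the gap after $v$ is at least $3$, it is $1$ if that gap is $2$, and if that gap is $1$ it is $2$ or $1$ according as the next gap is $1$ or not. Hence $S$ is good if and only if all gaps are $1$ or $2$ and no two gaps equal to $1$ are cyclically consecutive. Suppose that $s$ gaps equal $1$ and $t$ gaps equal $2$, so $s+2t=n$. An arrangement without consecutive $1$'s exists if and only if $s\le t$, because each $1$ must be followed by a $2$. Since $n$ is odd, $s$ is odd, and $|S|=s+t$ is odd if and only if $t$ is even.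

If $n\equiv1\pmod4$, take $s=1$ and $t=(n-1)/2$. If $n\equiv3\pmod 4$ and $n\ge11$, take $s=3$ and $t=(n-3)/2\ge4$. If $n=7$, the only solution of $s+2t=7$ with $s\le t$ is $(s,t)=(1,3)$, and $t$ is odd.
\end{proof}

The proof is a search among short directed cycles. A directed cycle is a cyclic sequence of elements of $A$ with sum $0$. The shortest ones, here $(1,2,\dots,2)$, are induced, so we are done if their length $m$ is odd. If $m$ is even we try length $m+1$, here three $1$'s and $m-2$ terms equal to $2$. Such a cycle has a chord exactly when two consecutive terms add up to an element of $A$, here when two $1$'s are consecutive, and we are free to reorder the terms. For $n=11$ the order $(1,2,1,2,1,2,2)$ gives the odd good set $\{0,1,3,4,6,7,9\}$. For $n=7$ we have $m=4$, and the three $1$'s of $(1,1,1,2,2)$ cannot be separated on a cycle of length $5$. In the general proof the three $1$'s reappear as a \emph{triangle}, and the sequence $(1,2,2,2)$ is the normal form that we recover in a minimal counterexample.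

\section{Reduction to a minimal counterexample}\label{sec:reduction}

\begin{definition}
A \emph{bad pair} is a pair $(G,A)$, where $G$ is a finite cyclic group of odd order, written additively, $0\notin A\subseteq G$, $A\ne-A$, and $\operatorname{Cay}(G,A)$ has no odd good set. A bad pair is \emph{minimal} if there is no bad pair $(G',A')$ with $|G'|$ a proper divisor of $|G|$. For $0\notin A\subseteq G$ we write $A^c=G\setminus(\{0\}\cup A)$.
\end{definition}

\begin{proposition}\label{prop:main}
If $(G,A)$ is a minimal bad pair, then $|G|=7$, and $A$ or $A^c$ equals $\{u,2u\}$ for some $u\ne0$.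
\end{proposition}

The problem has two symmetries. Call a finite set of vertices \emph{cogood} if every vertex has odd indegree in the induced subgraph.

\begin{lemma}\label{lem:sym}
Let $G$ be a finite abelian group and $0\notin A\subseteq G$.
\begin{itemize}
\item[(a)] A set $S$ is good in $\operatorname{Cay}(G,A)$ if and only if $-S$ is cogood. In particular, for a bad pair there is no odd cogood set.
\item[(b)] An odd set is good in $\operatorname{Cay}(G,A)$ if and only if it is good in $\operatorname{Cay}(G,A^c)$. In particular, if $(G,A)$ is a bad pair, or a minimal bad pair, then so is $(G,A^c)$.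
\end{itemize}
\end{lemma}

\begin{proof}
(a) The pair $(x,y)$ is an arc if and only if $(-y,-x)$ is, since both have difference $y-x$. (b) The two outdegrees of $x\in S$ add up to $|S|-1$, which is even. Also $A^c=-A^c$ if and only if $A=-A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:main}]
A simple digraph has no odd good set by the handshake lemma. Suppose that $\operatorname{Cay}(\mathbb{Z}/n\mathbb{Z},A)$ is not simple. If $0\in A$, then $\{0\}$ is an odd good set. Otherwise $A\ne-A$. If there were no odd good set, $(\mathbb{Z}/n\mathbb{Z},A)$ would be bad. A bad pair whose order is the smallest possible among the divisors of $n$ is minimal, so Proposition~\ref{prop:main} would give $7\mid n$. This is the only use of the hypothesis $7\nmid n$.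
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp} from Proposition~\ref{prop:main}]
(a) The subgraph induced on $\langle b\rangle$ is $\operatorname{Cay}(\langle b\rangle,A\cap\langle b\rangle)$. It is not simple, and $\langle b\rangle$ is cyclic of odd order not divisible by $7$. Apply Theorem~\ref{thm:main}.

(b) Suppose that all orders are $2$ or coprime to $14$. If $\operatorname{Cay}(\Gamma,A)$ is simple, the handshake lemma applies. If it is not simple, then either $A$ contains the identity and a single vertex is an odd good set, or some $b\in A$ has $b^{-1}\notin A$. In the second case the order of $b$ is not $2$, so it is coprime to $14$ and (a) applies.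

Conversely, suppose that some element has infinite order, or order divisible by $7$, or even order at least $4$; these are all the remaining possibilities. If $g$ has infinite order or even order $d\ge4$, take $A=\{g\}$. A good set is closed under $x\mapsto xg$, so it is empty in the first case (good sets are finite) and a union of cosets of size $d$ in the second; its size is even. If some order is divisible by $7$, take $g$ of order $7$ and $A=\{g,g^2\}$. The digraph is a disjoint union of copies of $\operatorname{Cay}(\mathbb{Z}/7\mathbb{Z},\{1,2\})$, one for each coset $x\langle g\rangle$. A good set meets each copy in a good set, and an odd set meets some copy in an odd set, so Lemma~\ref{lem:onetwo} excludes odd good sets. In all three cases $A\ne A^{-1}$, so the statement fails for $\Gamma$. Finally, $\mathbb{Z}/n\mathbb{Z}$ has an element of order $n$ and all orders divide $n$, which gives the last sentence of (b).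

(c) If $\operatorname{Cay}(\mathbb{Z}/7\mathbb{Z},A)$ is not simple and has no odd good set, then $0\notin A\ne-A$, so the pair is bad. It is minimal because the trivial group has no subset $A'\ne-A'$, and Proposition~\ref{prop:main} gives the form of $A$. Conversely, multiplication by $u$ is an isomorphism from $\operatorname{Cay}(\mathbb{Z}/7\mathbb{Z},\{1,2\})$ to $\operatorname{Cay}(\mathbb{Z}/7\mathbb{Z},\{u,2u\})$, so $\{u,2u\}$ gives a bad pair by Lemma~\ref{lem:onetwo}, and so does $\{u,2u\}^c$ by Lemma~\ref{lem:sym}(b).
\end{proof}

The rest of the paper proves Proposition~\ref{prop:main}. \emph{From now on $(G,A)$ is a minimal bad pair.} Two distinct vertices are joined by one arc, by two opposite arcs, or not at all, depending on their difference. Accordingly, put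
\[
B=A\setminus(-A),\qquad D=B\cup(-B),\qquad C=A\cap(-A),\qquad Z=G\setminus(\{0\}\cup A\cup(-A)).
\]
Then $B\ne\emptyset$, $B\cap(-B)=\emptyset$, and $G\setminus\{0\}$ is the disjoint union of the symmetric sets $D$ (one arc), $C$ (two arcs) and $Z$ (no arc). Passing to $A^c=(-B)\cup Z$ replaces $(B,C,Z)$ by $(-B,Z,C)$. We write $x\to y$ for an arc $(x,y)$ and call $x,y$ \emph{adjacent}, or \emph{neighbors}, if there is an arc between them in at least one direction.

Minimality enters only through the next lemma: we cannot pass to a subgroup or to a quotient.

\begin{lemma}\label{lem:min}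
\begin{itemize}
\item[(a)] Every $b\in B$ generates $G$. Consequently, for $b\in B$ and $x\in G$, the elements $x+jb$ $(j\ge0)$ do not all lie in $B$, and neither do the elements $x-jb$ $(j\ge0)$.
\item[(b)] There is no subgroup $K\ne0$ with $B+K=B$ and $C\subseteq K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The subgraph induced on $\langle b\rangle$ is $\operatorname{Cay}(\langle b\rangle,A\cap\langle b\rangle)$, and $A\cap\langle b\rangle$ contains $b$ but not $-b$. So $(\langle b\rangle,A\cap\langle b\rangle)$ is bad, and $\langle b\rangle=G$ by minimality. Each of the two progressions runs through all of $G$, and $0\notin B$.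

(b) Suppose that $K$ is such a subgroup, and let $\bar B$ be the image of $B$ in $G/K$. Since $B$ is a union of $K$-cosets, $\bar B\ne\emptyset$, $0\notin\bar B$ and $\bar B\cap(-\bar B)=\emptyset$. Let $\bar S$ be an odd good set of $\operatorname{Cay}(G/K,\bar B)$, and let $S$ consist of one representative of each coset in $\bar S$. The difference of two distinct elements of $S$ is not in $K$, hence not in $C$, so it lies in $A$ if and only if its class lies in $\bar B$. Thus $S$ is an odd good set of $\operatorname{Cay}(G,A)$, which is impossible. Hence $(G/K,\bar B)$ is a bad pair, contrary to minimality.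
\end{proof}

Besides induced odd cycles, our main source of odd good sets is an even good set with one vertex added.

\begin{lemma}\label{lem:extend}
Let $S\subseteq G$ have even size and let $k\notin S$. If $S$ is good and there is no arc from $S$ to $k$, then the number of arcs from $k$ to $S$ is even. If $S$ is cogood and there is no arc from $k$ to $S$, then the number of arcs from $S$ to $k$ is even.
\end{lemma}

\begin{proof}
Otherwise $S\cup\{k\}$ is an odd good set, or an odd cogood set, the latter contradicting Lemma~\ref{lem:sym}(a).
\end{proof}

\section{The three kinds of differences cannot all occur}\label{sec:mixed}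

\begin{proposition}\label{prop:mixed}
$C=\emptyset$ or $Z=\emptyset$.
\end{proposition}

Throughout this section we assume $C\ne\emptyset\ne Z$ and derive a contradiction. The smallest obstruction has three vertices. Suppose that
\begin{equation}\label{eq:rainbow}
b+c+z=0\quad\text{with } b\in D,\ c\in C,\ z\in Z.
\end{equation}
After negating all three we may assume $b\in B$. The set $\{0,b,b+c\}$ then carries the arcs $0\to b$, $b\to b+c$, $b+c\to b$ and no others, so it is an odd good set. Hence \eqref{eq:rainbow} has no solution. Color each pair $\{x,y\}$ of elements of $G$ by the class $D$, $C$ or $Z$ of $y-x$; then no triangle is \emph{rainbow}, that is, has three differently colored edges. Such colorings are rigid. A color is called \emph{connected} if the edges of that color form a connected graph on the whole vertex set.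

\begin{lemma}[Gallai]\label{lem:gallai}
If the edges of a finite complete graph on at least two vertices are colored with three colors and there is no rainbow triangle, then some color is not connected.
\end{lemma}

\begin{proof}
On two vertices, two of the colors are not used. Take a counterexample with the fewest vertices, at least three, and delete a vertex $v$. By minimality some color, say $1$, is not connected on the rest; let $V_1,\dots,V_t$ $(t\ge2)$ be its components there. Since color $1$ is connected on the whole graph, $v$ sends an edge of color $1$ to each $V_j$. If $y,y'\in V_i$ are joined in color $1$ and $x\in V_j$ with $j\ne i$, then the edges $yx$ and $y'x$ have colors in $\{2,3\}$, and these are equal because $yy'x$ is not rainbow. As $V_i$ and $V_j$ are connected in color $1$, all edges between $V_i$ and $V_j$ have the same color, $2$ or $3$.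

Since color $2$ is connected, some edge $vw$ has color $2$, say $w\in V_i$. For $j\ne i$ choose $x\in V_j$ with $vx$ of color $1$; the triangle $vwx$ is not rainbow, so $wx$ has color $2$. Thus all edges from $V_i$ to the other components have color $2$. The same argument for color $3$ gives an index $i'$ such that all edges from $V_{i'}$ to the other components have color $3$. If $i\ne i'$, the edges between $V_i$ and $V_{i'}$ have both colors; if $i=i'$, the edges between $V_i$ and any other $V_j$ do. This is a contradiction.
\end{proof}

In our coloring a color is connected if and only if the corresponding set generates $G$. The set $D$ generates $G$ by Lemma~\ref{lem:min}(a), so $C$ or $Z$ does not. Passing to $A^c$ exchanges them, so we may assume that $H=\langle C\rangle$ satisfies $0\ne H\ne G$. No element of $D$ lies in $H$, again by Lemma~\ref{lem:min}(a). If $g\notin H$ and $c\in C$, then $g$ and $g+c$ lie in $D\cup Z$, and since $g+c-(g+c)=0$ is not a solution of \eqref{eq:rainbow}, we have $g\in D$ if and only if $g+c\in D$. Therefore $D$ is a union of $H$-cosets, and every coset other than $H$ is contained in $D$ or in $Z$.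

Let $Q=G/H$, whose elements we also regard as subsets of $G$, and let $\bar D\subseteq Q$ be the set of cosets contained in $D$; thus $0\notin\bar D=-\bar D$. A coset in $\bar D$ is \emph{pure} if it is contained in $B$ or in $-B$, and \emph{mixed} otherwise. If all were pure we could pass to the quotient, which Lemma~\ref{lem:min}(b) with $K=H$ forbids. So there is a mixed coset $\zeta$, and $-\zeta$ is mixed too. The next lemma, in which the oddness of $|H|$ is essential, says that mixed cosets rarely take part in three-term relations.

\begin{lemma}\label{lem:threecosets}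
If $q_1,q_2,q_3\in\bar D$ and $q_1+q_2+q_3=0$ in $Q$, then $q_i\subseteq B$ for some $i$ and $q_j\subseteq-B$ for some $j$. In particular at most one of $q_1,q_2,q_3$ is mixed.
\end{lemma}

\begin{proof}
Let $X_i=q_i\cap B$ and $Y_i=q_i\cap(-B)$, so $|X_i|+|Y_i|=|H|$. If $b_1,b_2,b_3\in B$ have sum $0$, then $\{0,b_1,b_1+b_2\}$ is an induced directed triangle, which is an odd good set. Hence $0\notin X_1+X_2+X_3$ and $0\notin Y_1+Y_2+Y_3$.

Suppose that the claim fails. If some $X_i$ is empty, then $q_i\subseteq-B$, so no $q_j$ is contained in $B$ and no $Y_j$ is empty; as $Y_i$ is a full coset, $Y_1+Y_2+Y_3=H\ni0$, a contradiction. If some $Y_i$ is empty, the same argument gives $X_1+X_2+X_3=H$. So all six sets are nonempty. For $\{i,j,l\}=\{1,2,3\}$, the sets $X_i+X_l$ and $-X_j$ are disjoint subsets of the coset $-q_j$, so $|X_i|\le|X_i+X_l|\le|H|-|X_j|=|Y_j|$. Exchanging the roles of $X$ and $Y$ gives $|Y_i|\le|X_j|$ for $i\ne j$. Therefore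
\[
|X_1|\le|Y_3|\le|X_2|\le|Y_1|\le|X_3|\le|Y_2|\le|X_1|,
\]
so $|X_1|=|Y_1|$ and $|H|$ is even, a contradiction.
\end{proof}

Applied to $\zeta,\zeta,-2\zeta$, the lemma shows that $2\zeta\notin\bar D$. Also $2\zeta\ne0$ because $|Q|$ is odd. Hence the coset $2\zeta$ is contained in $Z$.

To apply Lemma~\ref{lem:extend} we need an even good set, and the mixed coset supplies one. Since $C=-C$ generates $H$, any two elements of $\zeta$ are joined by a walk in $\zeta$ with steps in $C$. A walk from $\zeta\cap B$ to $\zeta\cap(-B)$ has a step from $B$ to $-B$, so there are $e\in\zeta\cap B$ and $c\in C$ with $e+c\in-B$. Let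
\[
R=\{0,\ c,\ -e,\ c+e\}.
\]
The differences $e\in B$ and $-(e+c)\in B$ give the one-way arcs $-e\to0$, $c\to c+e$ and $c\to-e$, $c+e\to0$; the vertices $0$ and $c$ are joined in both directions; and $-e$, $c+e$ are not adjacent, because $c+2e\in2\zeta\subseteq Z$ (Figure~\ref{fig:R}). The outdegrees of $0,c,-e,c+e$ are $1,3,1,1$. So $R$ is good and $-R$ is cogood. Each of $R$ and $-R$ has two vertices in $H$, one in $\zeta$ and one in $-\zeta$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[thick]
\node (c) at (0,0) {$c$};
\node (o) at (3.2,0) {$0$};
\node (m) at (1.6,1.2) {$-e$};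
\node (p) at (1.6,-1.2) {$c+e$};
\draw[<->] (c)--(o);
\draw[->] (c)--(m);
\draw[->] (m)--(o);
\draw[->] (c)--(p);
\draw[->] (p)--(o);
\node at (5,1.2) {coset $-\zeta$};
\node at (5,0) {coset $H$};
\node at (5,-1.2) {coset $\zeta$};
\end{tikzpicture}
\caption{The subgraph induced on $R=\{0,c,-e,c+e\}$, where $c\in C$, $e\in B$, $-(e+c)\in B$ and $c+2e\in Z$. The vertex $c$ has outdegree $3$ and the other three have outdegree $1$. Each row lies in one coset of $H$.}\label{fig:R}
\end{figure}

Let $k$ lie in a coset $\omega\notin\{0,\zeta,-\zeta\}$. The differences between $k$ and the vertices of $\pm R$ lie outside $H$, so every adjacency is a single arc, and whether it is present depends only on $\omega$. In each of $R$ and $-R$, the vertex $k$ is adjacent to both vertices in $H$ if $\omega\in\bar D$ and to neither otherwise; to the vertex in $-\zeta$ if and only if $\omega+\zeta\in\bar D$; and to the vertex in $\zeta$ if and only if $\omega-\zeta\in\bar D$.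

\begin{lemma}\label{lem:propagate}
If $\omega\in Q$ and $\omega\notin\bar D\cup\{0\}$, then $\omega+\zeta\in\bar D$ if and only if $\omega-\zeta\in\bar D$.
\end{lemma}

\begin{proof}
Note that $\omega\ne\pm\zeta$. If the claim fails, every $k\in\omega$ has exactly one neighbor $x_1$ in $R$ and exactly one neighbor $x_2$ in $-R$, where $x_1,x_2$ do not depend on $k$ and lie in the same coset. Lemma~\ref{lem:extend} for $R$ excludes $k\to x_1$. So $k-x_1\in B$ for all $k\in\omega$, and the whole coset $\omega-x_1$ lies in $B$. It contains $k-x_2$, so $x_2\to k$, and this contradicts Lemma~\ref{lem:extend} for $-R$.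
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:mixed}]
The element $e\in\zeta$ generates $G$, so $\zeta$ generates $Q$. Identify $Q$ with $\mathbb{Z}/M\mathbb{Z}$, $M\ge3$ odd, so that $\zeta=1$. Then $0\notin\bar D$ and $\pm1\in\bar D$. Suppose that $j,j+1\notin\bar D$. Then $j+1\ne0$ because $-1\in\bar D$, and Lemma~\ref{lem:propagate} with $\omega=j+1$ gives $j+2\notin\bar D$. Repeating this we get $\bar D=\emptyset$, which is false. So no two consecutive elements lie outside $\bar D$. If no two consecutive elements lay in $\bar D$ either, membership would alternate around $\mathbb{Z}/M\mathbb{Z}$ and $M$ would be even. Hence two consecutive elements lie in $\bar D$, and moving back until we leave $\bar D$ we find $\omega$ with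
\[
\omega-1\notin\bar D,\qquad \omega,\ \omega+1\in\bar D.
\]
Apply Lemma~\ref{lem:threecosets} to $\zeta$, $\omega$, $-(\omega+1)$. As $\zeta$ is mixed, one of $\omega$ and $-(\omega+1)$ is contained in $B$ and the other in $-B$. So $\omega$ and $\omega+1$ are both contained in $B$ or both contained in $-B$. In particular $\omega$ is pure, so $\omega\notin\{0,1,-1\}$. Take $k\in\omega$. In each of $R$ and $-R$ it has exactly three neighbors $x$, the two vertices in $H$ and the vertex in $-\zeta$, and $k-x$ lies in $\omega$ or $\omega+1$. If these cosets lie in $B$, all three arcs enter $k$, contradicting Lemma~\ref{lem:extend} for $-R$. If they lie in $-B$, all three arcs leave $k$, contradicting Lemma~\ref{lem:extend} for $R$.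
\end{proof}

\section{Shortest cycles}\label{sec:cycles}

By Proposition~\ref{prop:mixed}, after replacing $A$ by $A^c$ if $C\ne\emptyset$, we may assume $C=\emptyset$. \emph{From now on $A=B$}: we have $x\to y$ if and only if $y-x\in B$, and $x,y$ are adjacent if and only if $y-x\in D$. We must show that $|G|=7$ and $B=\{u,2u\}$.

A closed walk in the digraph corresponds to a \emph{zero-sum sequence over $B$}, a finite sequence of elements of $B$, repetitions allowed, with sum $0$. Let $m$ be the smallest length of a nonempty zero-sum sequence over $B$; it exists since $G$ is finite, and $m\ge3$ since $0\notin B$ and $B\cap(-B)=\emptyset$. An \emph{$m$-sequence}, respectively \emph{$(m+1)$-sequence}, is a zero-sum sequence over $B$ of that length. Since $G$ is abelian, the terms may be reordered freely, and each order gives a different closed walk; this freedom drives the whole argument. We refer to a position in a sequence by the term that occupies it, keeping in mind that different positions may carry equal terms.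

The plan is to find an $m$-sequence in which almost all terms are equal, like $(1,2,2,2)$ in $\mathbb{Z}/7\mathbb{Z}$. Its cycle is then essentially an arithmetic progression in a generator of $G$, and the constraints that Lemma~\ref{lem:extend} imposes on the neighbors of this one cycle determine $D$. We first collect these constraints.

For an ordered $m$-sequence $T=(b_1,\dots,b_m)$ put $v_i=b_1+\dots+b_i$, with $v_0=0$ and indices modulo $m$, and let $V(T)=\{v_0,\dots,v_{m-1}\}$.

\begin{lemma}\label{lem:cycle}
The set $V(T)$ induces the directed cycle $v_0\to v_1\to\dots\to v_{m-1}\to v_0$. The number $m$ is even and $m\ge4$. For $b,b'\in B$ we have $b+b'\notin(-B)\cup\{0\}$.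
\end{lemma}

\begin{proof}
The $v_i$ are distinct, since $v_i=v_j$ would give a shorter zero-sum sequence. An arc $v_i\to v_j$ together with the path of length $\ell$, $1\le\ell\le m-1$, from $v_j$ to $v_i$ along the cycle gives a zero-sum sequence of length $\ell+1\ge m$, so $\ell=m-1$ and $j=i+1$. An induced directed cycle is good, so $m$ is even, and $m\ge4$. If $b+b'\in(-B)\cup\{0\}$ we would have a zero-sum sequence of length $3$ or $2$.
\end{proof}

An $(m+1)$-sequence has odd length, so in every order its cycle must have a chord. Call a pair of positions of an $(m+1)$-sequence a \emph{link} if the sum of the two terms lies in $B$. By Lemma~\ref{lem:cycle}, the sum of two terms that are not linked lies outside $D\cup\{0\}$.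

\begin{lemma}\label{lem:startriangle}
Every $(m+1)$-sequence $W$ is of one of the following two kinds.
\begin{itemize}
\item A \emph{star}: all links contain one position $f$, the \emph{center}, and there are at least $m-1\ge3$ links.
\item A \emph{triangle}: $m=4$, and the links are exactly the three pairs from some three positions.
\end{itemize}
\end{lemma}

\begin{proof}
Merging the terms in two disjoint links would give a zero-sum sequence of length $m-1$, so any two links intersect. A family of pairwise intersecting pairs either has a position common to all its members or consists of the three pairs from a three-element set: if $\{x,y\}$ and $\{x,z\}$ belong to it, a member avoiding $x$ must be $\{y,z\}$, and no fourth pair meets all three.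

Put $W$ in any cyclic order, with partial sums $w_0,\dots,w_m$. They are distinct, for otherwise $W$ splits into two nonempty zero-sum sequences, of total length $m+1<2m$. An arc $w_i\to w_j$ with return path of length $\ell\le m$ has $\ell+1\ge m$; so $j=i+1$, or $j=i+2$ and the two consecutive terms between $w_i$ and $w_j$ are linked. Hence a cyclic order in which no link is consecutive gives an induced directed cycle of odd length $m+1$, and so no such order exists. If all links contain a position $f$ (any position if there are no links) and there are at most $m-2$ of them, then two positions are not linked to $f$, and placing them on either side of $f$ gives such an order. If the links form a triangle and $m\ge6$, we can place its three positions pairwise non-consecutively on the cycle of length $m+1\ge7$, which again gives such an order.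
\end{proof}

A triangle with links among $u_1,u_2,u_3$ and remaining terms $w,w'$ is written $[u_1,u_2,u_3\,|\,w,w']$; for $B=\{1,2\}$ in $\mathbb{Z}/7\mathbb{Z}$ the only $5$-sequence is the triangle $[1,1,1\,|\,2,2]$. We shall use the following immediate consequences of Lemma~\ref{lem:startriangle} constantly, and refer to them as the \emph{link rules}. If $\{f,x\}$ is a link, then $W$ is a star with center $f$ or $x$, or a triangle on $f$, $x$ and a third position. If $\{f,x\}$ and $\{f,y\}$ are two links, then $W$ is a star with center $f$ or the triangle on $f,x,y$. If three links contain $f$, then $W$ is a star with center $f$.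

Next we describe how a further vertex can be attached to a shortest cycle.

\begin{lemma}\label{lem:outside}
Let $T$ be an ordered $m$-sequence, $k\notin V(T)$, $I=\{j:v_j\to k\}$ and $O=\{i:k\to v_i\}$. If $I=\emptyset$ then $|O|$ is even, and if $O=\emptyset$ then $|I|$ is even. If both are nonempty, then for some $j$ the pair $(I,O)$ is one of
\[
\begin{array}{llll}
(1) & (\{j\},\{j+2\}), \qquad& (2) & (\{j\},\{j+1\}),\\
(3) & (\{j\},\{j+1,j+2\}), \qquad& (4) & (\{j,j+1\},\{j+2\}).
\end{array}
\]
\end{lemma}

\begin{proof}
The set $V(T)$ is good, cogood and even, so the first two claims are Lemma~\ref{lem:extend}. Let $j\in I$ and $i\in O$. Then $i\ne j$, and $v_j\to k\to v_i$ followed by the path of length $\ell\le m-1$ from $v_i$ to $v_j$ gives $\ell+2\ge m$, so $i\in\{j+1,j+2\}$. If $|I|=1$ we are in case (1), (2) or (3). If $j\ne j'$ lie in $I$, then $\{j+1,j+2\}$ and $\{j'+1,j'+2\}$ both contain $O$, so $j'=j\pm1$; since $m\ge4$, three indices cannot pairwise differ by $\pm1$, so $I=\{j,j+1\}$ after renaming, and $O=\{j+2\}$.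
\end{proof}

An element of $B$ is \emph{decomposable} if it is a sum of two elements of $B$. In types (2) and (3) we have $v_j\to k\to v_{j+1}$, and in type (4) we have $v_{j+1}\to k\to v_{j+2}$, so in these types a term of $T$ is decomposable. For $k\in G$ let $\nu_T(k)$ be the number of vertices of $V(T)$ adjacent to $k$; for $k\in V(T)$ it equals $2$. By Lemma~\ref{lem:outside}, $\nu_T(k)$ is odd if and only if $k\notin V(T)$ and $k$ is of type (3) or (4), in which case the neighbors of $k$ are three consecutive vertices of the cycle.

How can one force two terms $a,b$ of $T$ to be equal? Putting them first and swapping them changes exactly one vertex of the cycle, from $a$ to $b$. A vertex $k$ adjacent to $a$ but not to $b$ has an odd number of neighbors on one of the two cycles, and this yields very precise information.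

\begin{lemma}[Swap lemma]\label{lem:swap}
Let $a,b$ be two positions of an $m$-sequence $T$, and let $P$ be the set of the other $m-2$ positions. Let $k\in G$ satisfy $k-a\in D$ and $k-b\notin D$. Then there is $f\in B$ such that all entries of one row of the following table hold.
\begin{center}
\begin{tabular}{c|l|l|l|l}
case & $k$ equals & in $B$ & not in $D$ & decomposable\\ \hline
\textup{(L3)} & $-f$ & $a+f$, and $c-f$ for all $c\in P$ & $b+f$ & all $c\in P$\\
\textup{(L4)} & $f$ & $a-f$, and $c+f$ for all $c\in P$ & & $a$\\
\textup{(M3)} & $a-f$ & $a-f$, $b+f$ & & $a$\\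
\textup{(M4)} & $a+f$ & $a+f$, $b-f$ & & $b$\\
\textup{(R3)} & $a+b-f$ & $b-f$, and $c+f$ for all $c\in P$ & & $b$\\
\textup{(R4)} & $a+b+f$ & $b+f$, and $c-f$ for all $c\in P$ & $a+f$ & all $c\in P$
\end{tabular}
\end{center}
In particular some term of $T$ is decomposable.
\end{lemma}

\begin{proof}
Fix an order of $P$, order $T$ as $(a,b,P)$, and let $\tilde T=(b,a,P)$. The sets $V(T)$ and $V(\tilde T)$ differ only in the vertex $a$ versus $b$, so $\nu_T(k)=\nu_{\tilde T}(k)+1$. Suppose that $\nu_{\tilde T}(k)$ is odd. Then it equals $3$, and the three neighbors, which include an in-neighbor and an out-neighbor of $k$, differ from $b$ and so lie in $V(T)$. Now $\nu_T(k)=4$, so $k\notin V(T)$, and $k$ has four neighbors on $V(T)$ with $I,O\ne\emptyset$, contrary to Lemma~\ref{lem:outside}. Hence $\nu_T(k)$ is odd, $k$ is of type (3) or (4) for $T$, and its neighbors are three consecutive vertices including $v_1=a$: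
\[
\text{(L)}\ \{-c,\,0,\,a\},\qquad \text{(M)}\ \{0,\,a,\,a+b\},\qquad \text{(R)}\ \{a,\,a+b,\,a+b+c\},
\]
where $c$ is the last term of $P$ in (L) and the first term of $P$ in (R). Since $m\ge4$, the vertex $k$ is adjacent to $0$ but not to $a+b$ in (L), to both in (M), and to $a+b$ but not to $0$ in (R). So the letter does not depend on the order of $P$. In type (3) the first of the three neighbors sends an arc to $k$ and the other two receive one; in type (4) the first two send and the third receives. So the type is determined by the direction of the arc between $k$ and the middle neighbor, which is $0$, $a$ or $a+b$, and it does not depend on the order of $P$ either. We may therefore take any $c\in P$ in (L) and (R). Let $f\in B$ be the difference along the arc at the middle neighbor. The six cases read as follows.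
\begin{center}
\begin{tabular}{c|l|l|l}
case & arcs & $f$ & the other two differences\\ \hline
(L3) & $-c\to k$, $k\to0$, $k\to a$ & $-k$ & $c-f$, $a+f$\\
(L4) & $-c\to k$, $0\to k$, $k\to a$ & $k$ & $c+f$, $a-f$\\
(M3) & $0\to k$, $k\to a$, $k\to a+b$ & $a-k$ & $a-f$, $b+f$\\
(M4) & $0\to k$, $a\to k$, $k\to a+b$ & $k-a$ & $a+f$, $b-f$\\
(R3) & $a\to k$, $k\to a+b$, $k\to a+b+c$ & $a+b-k$ & $b-f$, $c+f$\\
(R4) & $a\to k$, $a+b\to k$, $k\to a+b+c$ & $k-a-b$ & $b+f$, $c-f$
\end{tabular}
\end{center}
The hypothesis $k-b\notin D$ reads $-(b+f)\notin D$ in (L3) and $a+f\notin D$ in (R4). A term $t$ with $t-f\in B$ is decomposable, as $t=f+(t-f)$.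
\end{proof}

To use the swap lemma we need two things: a vertex $k$ that distinguishes any two different terms (Section~\ref{sec:stab}), and an $m$-sequence whose terms admit as few decompositions as possible (Section~\ref{sec:moves}). A decomposition $t=f+e$ of a term turns an $m$-sequence into an $(m+1)$-sequence with the link $\{f,e\}$, so both tasks require a closer look at stars and triangles.

\section{Stars and triangles}\label{sec:stars}

Links record which sums of terms lie in $B$. Information about differences comes from merging a link, which yields an $m$-sequence, and testing the vertex $-f$, for a term $f$ of the link, against its cycle.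

\begin{lemma}\label{lem:stardiff}
Let $(f,x_1,\dots,x_m)$ be a star with center $f$, and let $E=\{i:f+x_i\in B\}$.
\begin{itemize}
\item[(a)] $f-x_l\notin B$ for all $l$.
\item[(b)] If $|E|=m-1$, then $x_l-f\in B$ for all $l\in E$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $i,p,l$ be distinct indices with $p\in E$. Let $T$ be the $m$-sequence consisting of $x_i$, then the $x_j$ with $j\notin\{i,p,l\}$, then $f+x_p$, then $x_l$, and let $k=-f$. For $1\le j\le m-2$ the vertex $v_j$ is a sum of $j$ of the $x$'s other than $x_p,x_l$, and $v_{m-1}=-x_l$.

First, $k\notin V(T)$. Clearly $k\ne v_0$. If $f+v_j=0$ with $1\le j\le m-2$, we get a zero-sum sequence of length $j+1<m$. If $f=x_l$, then for $i'\in E\setminus\{l\}$ the pair $\{x_l,x_{i'}\}$ is a link that avoids the center.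

Next, $k\to v_0$ since $f\in B$. Let $1\le j\le m-2$. If $k\to v_j$, that is, $f+v_j\in B$, then this element and the remaining $m-j$ of the $x$'s form a zero-sum sequence of length $m-j+1$, so $j=1$; and $k\to v_1$ if and only if $i\in E$. If $v_j\to k$, then $-f-v_j\in B$ completes $f$ and $j$ of the $x$'s to a zero-sum sequence of length $j+2$, so $j=m-2$ and $-f-v_j=x_p+x_l\in B$, which is false because this pair avoids the center. So the neighbors of $k$ are $v_0$, then $v_1$ if $i\in E$, both out-neighbors, and $v_{m-1}$ if $f-x_l\in D$, an out-neighbor if $f-x_l\in B$.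

(a) Since $|E\setminus\{l\}|\ge m-2\ge2$, we can take $i,p\in E$. If $f-x_l\in B$, then $O=\{0,1,m-1\}$ and $I=\emptyset$, contrary to Lemma~\ref{lem:outside}.

(b) Take $i\notin E$ and $p,l\in E$. If $f-x_l\notin D$, then $O=\{0\}$ and $I=\emptyset$, contrary to Lemma~\ref{lem:outside}. So $f-x_l\in D$, and by (a) $x_l-f\in B$.
\end{proof}

\begin{lemma}\label{lem:tridiff}
If $[u_1,u_2,u_3\,|\,w,w']$ is a triangle, then $w-u_i\in B$ and $w'-u_i\in B$ for $i=1,2,3$.
\end{lemma}

\begin{proof}
By symmetry it suffices to show $w'-u_1\in B$. Let $k=-u_1$ and consider the $4$-sequence with terms $u_1+u_2,u_3,w,w'$ in the two orders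
\[
T_1=(w,\,u_3,\,u_1+u_2,\,w'),\qquad T_2=(u_3,\,w,\,u_1+u_2,\,w').
\]
Both have $v_0=0$, $v_2=w+u_3$, $v_3=-w'$, while $v_1=w$ for $T_1$ and $v_1=u_3$ for $T_2$. We have $v_0-k=u_1\in B$ and $v_2-k=-(u_2+w')\notin D\cup\{0\}$. Further $v_3-k=u_1-w'\ne0$, because $u_1+u_2\in B$ and $w'+u_2\notin B$. Finally $v_1-k$ is $u_1+w\notin D\cup\{0\}$ for $T_1$ and $u_1+u_3\in B$ for $T_2$. So $k$ lies on neither cycle. If $u_1-w'\notin D$, then $O=\{0\}$, $I=\emptyset$ for $T_1$. If $u_1-w'\in B$, then $O=\{0,1,3\}$, $I=\emptyset$ for $T_2$. Both contradict Lemma~\ref{lem:outside}, so $w'-u_1\in B$.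
\end{proof}

Lemma~\ref{lem:startriangle} allows a star to miss one link. If it does, Lemma~\ref{lem:stardiff}(b) lets us shift $f$ from one term to another, and this cannot go on forever.

\begin{lemma}\label{lem:full}
Every star is \emph{full}: its center is linked to all other $m$ positions.
\end{lemma}

\begin{proof}
Suppose that $W=(f,x_0,x_1,\dots,x_{m-1})$ is a star with center $f$ and $f+x_0\notin B$. Then $x_i+f\in B$ and, by Lemma~\ref{lem:stardiff}(b), $x_i-f\in B$ for $i\ge1$. So
\[
W'=(f,\,x_0,\,x_1+f,\,x_2-f,\,x_3,\dots,x_{m-1})
\]
is an $(m+1)$-sequence. In $W'$ the position $f$ is linked to the $m-2\ge2$ positions $x_2-f,x_3,\dots,x_{m-1}$, not to $x_0$, and to $x_1+f$ if and only if $x_1+2f\in B$. If $x_1+2f\in B$, then $f$ has $m-1\ge3$ links, and $W'$ is again a star with center $f$ not linked to $x_0$, to which the construction applies. By Lemma~\ref{lem:min}(a) the elements $x_1+jf$ do not all lie in $B$, so after replacing $W$ by an iterate we may assume $x_1+2f\notin B$. Then $f$ has exactly $m-2$ links in $W'$, too few for the center of a star. By the link rules, $m=4$ and $W'$ is the triangle $[f,\,x_2-f,\,x_3\,|\,x_1+f,\,x_0]$.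 Hence $p=x_2+x_3-f\in B$, and $x_0-f\in B$ by Lemma~\ref{lem:tridiff}.

In the $5$-sequence $(p,f,f,x_1,x_0)$ the position $x_1$ is linked to both positions $f$. A star would have center $x_1$, and Lemma~\ref{lem:stardiff}(a) would give $x_1-f\notin B$. So it is the triangle on $x_1,f,f$, and $2f\in B$.

Now consider the $5$-sequence $(2f,\,x_0-f,\,x_1,x_2,x_3)$. The pairs $\{2f,x_0-f\}$ and $\{2f,x_1\}$ are not links since $x_0+f,\,x_1+2f\notin B$, and no pair $\{x_i,x_j\}$ is a link since it is not one in $W$. So every link joins $\{2f,x_0-f\}$ to $\{x_1,x_2,x_3\}$. There is no triangle, so the sequence is a star, and its center has at least three links. Each of $x_1,x_2,x_3,2f$ has at most two, so the center is $x_0-f$, and it is linked to $x_1,x_2,x_3$. But then $(x_0-f+x_1,\ x_2+f,\ x_3+f)$ is a zero-sum sequence over $B$ of length $3<m$.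
\end{proof}

One triangle produces others.

\begin{lemma}\label{lem:rotate}
If $[g,h,u\,|\,w,w']$ is a triangle, then so is $[g,\,w-g,\,u\,|\,g+h,\,w']$.
\end{lemma}

\begin{proof}
The five terms lie in $B$ by Lemma~\ref{lem:tridiff} and have sum $0$, and $\{g,w-g\}$, $\{g,u\}$ are links. A star would have center $g$ and be full, but $g+w'\notin B$. By the link rules the sequence is the triangle on $g,w-g,u$.
\end{proof}

\section{Distinct terms can be distinguished}\label{sec:stab}

Let $K=\{x\in G: D+x=D\}$ be the stabilizer of $D$, a subgroup of $G$. If $a-b\notin K$, then $D+a$ and $D+b$ are different sets of the same size, so there is $k$ with $k-a\in D$ and $k-b\notin D$, as the swap lemma requires. Lemma~\ref{lem:min}(b) only says that $B$ has trivial stabilizer; the difficulty is a $K$-coset inside $D$ that meets both $B$ and $-B$.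

\begin{lemma}\label{lem:stab}
$K=0$. Consequently, if two positions $a,b$ of an $m$-sequence carry different terms, then one of the six cases of Lemma~\ref{lem:swap} holds for $(a,b)$ and some $f\in B$.
\end{lemma}

\begin{proof}
Suppose $K\ne0$. The set $D$ is a union of $K$-cosets, and $D\cap K=\emptyset$ because $0\notin D$. If every $K$-coset in $D$ lay in $B$ or in $-B$, then $B+K=B$, contrary to Lemma~\ref{lem:min}(b). So there is a coset $q\subseteq D$ with $X=q\cap B$ and $Y=q\cap(-B)$ both nonempty.

\emph{Step 1: $X+X$ meets $Y+Y$.} Both sets lie in one $K$-coset. If they are disjoint, then $|X+X|+|Y+Y|\le|K|=|X|+|Y|$, so $|X+X|=|X|$ and $|Y+Y|=|Y|$. For $x\in X$ the set $X'=X-x\subseteq K$ contains $0$, so $X'\subseteq X'+X'$, and equality of sizes gives $X'+X'=X'$; a finite set containing $0$ and closed under addition is a subgroup. It is a proper subgroup of $K$ because $Y\ne\emptyset$, so $|X|\le|K|/3$ as $|K|$ is odd. The same holds for $Y$, contradicting $|X|+|Y|=|K|$.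

So there are $x_1,x_2\in q\cap B$ and $y_1,y_2\in(-q)\cap B$ with $x_1+x_2+y_1+y_2=0$. Thus $m=4$, and
\begin{equation}\label{eq:modK}
x_1\equiv x_2\equiv-y_1\equiv-y_2\pmod K.
\end{equation}

\emph{Step 2: a term is decomposable.} If $x_1-y_1\in K$, then $2x_1\in K$ by \eqref{eq:modK}, and $x_1\in K$ as $|G|$ is odd, contradicting $D\cap K=\emptyset$. So $x_1-y_1\notin K$, the swap lemma applies, and some term of $(x_1,x_2,y_1,y_2)$ is decomposable. Replacing $q$ by $-q$ exchanges the $x$'s and the $y$'s, so we may assume $x_1=f+e$ with $f,e\in B$. The $5$-sequence $W=(f,e,x_2,y_1,y_2)$ has the link $\{f,e\}$.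

\emph{Step 3: $W$ is not a triangle.} If $W=[f,e,x_2\,|\,y_1,y_2]$, then $y_1-x_2\in B$ by Lemma~\ref{lem:tridiff} and $y_1+y_2\notin D$; but these elements are congruent modulo $K$. If $W=[f,e,y_1\,|\,x_2,y_2]$ or $W=[f,e,y_2\,|\,x_2,y_1]$, then Lemma~\ref{lem:tridiff} puts $y_2-y_1$ or $y_1-y_2$ in $B\cap K=\emptyset$.

\emph{Step 4: $W$ is not a star.} Suppose that it is, with center $f$ after exchanging $f$ and $e$ if necessary. We claim that for all $j\ge0$
\[
x_1-jf,\quad x_2-jf,\quad y_1+jf,\quad y_2+jf\quad\text{lie in }B,
\]
which contradicts Lemma~\ref{lem:min}(a). The case $j=0$ is given. For $j=1$ we have $x_1-f=e$, and $y_1+f,y_2+f\in B$ by fullness; $x_2-f\equiv-(y_1+f)$ lies in $D$ by \eqref{eq:modK}, and $f-x_2\notin B$ by Lemma~\ref{lem:stardiff}(a), so $x_2-f\in B$. Suppose that the claim holds for $j-1$ and $j$, where $j\ge1$. The $5$-sequence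
\[
\bigl(f,\ y_1+(j-1)f,\ x_1-jf,\ x_2-jf,\ y_2+jf\bigr)
\]
has links from $f$ to its second, third and fourth positions, so it is a full star with center $f$, and $y_2+(j+1)f\in B$. Exchanging $y_1$ and $y_2$ gives $y_1+(j+1)f\in B$. For $i=1,2$ the element $x_i-(j+1)f\equiv-(y_1+(j+1)f)$ lies in $D$, and its negative $f-(x_i-jf)$ is not in $B$ by Lemma~\ref{lem:stardiff}(a). So $x_i-(j+1)f\in B$.
\end{proof}

\section{Moving star divisors}\label{sec:moves}

We now normalize an $m$-sequence by pushing everything that splits off through a star into one fixed position. For an $m$-sequence $T$ and a position $t$, let $T\setminus t$ be the sequence of the other $m-1$ terms. An element $f\in B$ is a \emph{star divisor of $t$ in $T$} if $t-f\in B$ and $(f,t-f,T\setminus t)$ is a star with center $f$. The position $t$ is \emph{reduced in $T$} if it has no star divisor.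

\begin{lemma}\label{lem:divisor}
Let $f\in B$ and $t-f\in B$. If $f+t'\in B$ for two positions $t'$ of $T\setminus t$, then $f$ is a star divisor of $t$ in $T$. Conversely, if $f$ is a star divisor of $t$ in $T$, then $f+t'\in B$ and $(t-f)+t'\notin B$ for all positions $t'$ of $T\setminus t$.
\end{lemma}

\begin{proof}
In the first case $f$ has three links in $(f,t-f,T\setminus t)$. The converse is Lemma~\ref{lem:full} and the fact that all links of a star contain the center.
\end{proof}

If $f$ is a star divisor of $t$ and $t''$ is another position, replacing $t,t''$ by $t-f,\,t''+f$ thus gives a new $m$-sequence. We call this a \emph{move of $f$ from $t$ to the sink $t''$}.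

\begin{lemma}\label{lem:reduce}
Let $T=(t_1,\dots,t_m)$ be an $m$-sequence. Finitely many moves from $t_1$ to $t_m$ make the first position reduced.
\end{lemma}

\begin{proof}
Let $F=\{f\in B: f+t_i\in B\text{ for }2\le i\le m-1\}$, a set that these moves do not change. By Lemma~\ref{lem:divisor}, and since $m-2\ge2$, at any stage $f$ is a star divisor of the current $t_1$ if and only if $f\in F$ and $t_1-f\in B$. Go through the elements $f$ of $F$ one after the other and move $f$ as long as $t_1-f\in B$; each such round ends by Lemma~\ref{lem:min}(a). It remains to show that an element of $F$ that is not a star divisor does not become one after a later move.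

So let $f\in F$, let $t_1-f\notin B$ for the current $t_1$, and let $f'$ be a star divisor of $t_1$. Suppose that $x=t_1-f'-f\in B$. Then $(f',\,x,\,t_2+f,\,t_3,\dots,t_m)$ is an $(m+1)$-sequence with links $\{f',t_3\}$ and $\{f',t_4\}$. If it is a star, it is full with center $f'$, and $f'+x=t_1-f\in B$, which is false. If it is a triangle, then $t_3+t_4\in B$; but $\{t_3,t_4\}$ is not a link of the star $(f',t_1-f',t_2,\dots,t_m)$. Hence $x\notin B$.
\end{proof}

\begin{lemma}\label{lem:preserve}
If $t_1$ is reduced in $T=(t_1,\dots,t_m)$ and $T'$ arises from $T$ by a move from $t_2$ to $t_m$, then $t_1$ is reduced in $T'$.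
\end{lemma}

\begin{proof}
Suppose that $f$ is a star divisor of $t_1$ in $T'$, and let $e=t_1-f$. Since $m\ge4$, the move does not change $t_3$, so $f+t_3\in B$ and $e+t_3\notin B$ by Lemma~\ref{lem:divisor}. The $(m+1)$-sequence $(f,e,t_2,\dots,t_m)$ has the links $\{f,e\}$ and $\{f,t_3\}$ and is not the triangle on $f,e,t_3$. So it is a star with center $f$, and $f$ is a star divisor of $t_1$ in $T$, a contradiction.
\end{proof}

The numbering of positions is arbitrary, so the two lemmas together give the normal form.

\begin{corollary}\label{cor:normal}
Given an $m$-sequence and a position chosen as sink, finitely many moves to the sink make all other positions reduced.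
\end{corollary}

\section{The case without triangles}\label{sec:notriangle}

\begin{proposition}\label{prop:notriangle}
Some $(m+1)$-sequence is a triangle. In particular $m=4$.
\end{proposition}

\begin{proof}
Suppose that every $(m+1)$-sequence is a star.

\emph{Step 1: an almost constant sequence.} If a term $t$ of an $m$-sequence $T$ decomposes as $t=f+e$, then $(f,e,T\setminus t)$ is a star with center $f$ or $e$, and the center is a star divisor of $t$. So reduced terms are indecomposable. By Corollary~\ref{cor:normal} there is an $m$-sequence $T=(t_1,\dots,t_m)$ with $t_1,\dots,t_{m-1}$ indecomposable. If two of these, $a$ and $b$, were different, Lemma~\ref{lem:stab} would give a case of the swap lemma, in which $a$, or $b$, or every term of $P$ is decomposable; and $P$, having $m-2\ge2$ positions, contains one of $t_1,\dots,t_{m-1}$. So $T=(a,\dots,a,t)$ with $a$ indecomposable. As $a$ generates $G$, we may identify $G$ with $\mathbb{Z}/N\mathbb{Z}$, $N$ odd, so that $a=1$ and $v_i=i$ for $0\le i\le m-1$.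

\emph{Step 2: windows.} Define the $N$-periodic function $s:\mathbb{Z}\to\{0,+,-\}$ by $s(x)=+$ if $x\in B$, $s(x)=-$ if $x\in-B$, and $s(x)=0$ otherwise. A \emph{window} is a string $(s(w),\dots,s(w+m-1))$, with places numbered $0,\dots,m-1$. For $k=-w$ we have $s(w+i)=+$ if and only if $k\to v_i$, and $s(w+i)=-$ if and only if $v_i\to k$. So a window records how $k$ is attached to $V(T)$. Since $a$ is indecomposable, the arc of the cycle that is decomposed in types (2)--(4) of Lemma~\ref{lem:outside} must be $v_{m-1}\to v_0$. A vertex $k=v_i$ of the cycle has the pattern of type (1) with $j=i-1$. Hence every window has one of the following forms, all entries not mentioned being $0$: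
\begin{itemize}
\item[(E)] an even number of nonzero entries, all of one sign;
\item[(1)] $-$ at place $j$ and $+$ at place $j+2$ modulo $m$;
\item[(2)] $+$ at place $0$ and $-$ at place $m-1$;
\item[(3)] $+$ at places $0,1$ and $-$ at place $m-1$;
\item[(4)] $+$ at place $0$ and $-$ at places $m-2,m-1$.
\end{itemize}
In particular no window has exactly one nonzero entry. The window with $w=0$ has $+$ at place $1$, $-$ at place $m-1$, and zeros elsewhere.

\emph{Step 3: form (4) does not occur.} A window of form (4) gives an integer $x$ with
\begin{equation}\label{eq:pattern}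
s(x-1)=s(x)=-,\qquad s(x-m+2)=\dots=s(x-2)=0.
\end{equation}
We show that \eqref{eq:pattern} implies $s(y)\ne+$ for $x<y\le x+m$ and \eqref{eq:pattern} for $x+m$. A window ending at one of $x+1,\dots,x+m-2$ starts with $0$ or $-$ and contains two entries $-$, so it has form (E). By induction on the endpoint, its nonzero entries before the last place are exactly these two, so its last entry is $0$. Thus $s(x+1)=\dots=s(x+m-2)=0$. The window starting at $x$ is $(-,0,\dots,0,y)$. Here $y\ne0$, and $y=+$ is impossible: forms (2)--(4) start with $+$, and form (1) would put $+$ at place $2\ne m-1$. So $y=-$. The next window is $(0,\dots,0,-,y')$. Again $y'\ne0$, and $y'=+$ is impossible, since form (1) would put $+$ at place $0$. So $s(x+m-1)=s(x+m)=-$, preceded by $m-2$ zeros, as claimed. By induction $s(y)\ne+$ for all $y>x$, which contradicts $s(1)=+$ and periodicity.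

\emph{Step 4: for $x\ge0$, $s(x)\ne0$ if and only if $x\equiv\pm1\pmod m$.} This holds for $x\le m-1$ by Step 2. Let $x\ge m$, assume the claim below $x$, and consider the window ending at $x$. Its first $m-1$ places cover all residues modulo $m$ except that of $x$. If $x\equiv\pm1$, exactly one of these entries is nonzero, so $s(x)\ne0$. Otherwise exactly two are nonzero. If also $s(x)\ne0$, the window has three nonzero entries and so has form (3), by Step 3. Then the consecutive integers at places $0$ and $1$ are congruent to $1$ and $-1$ in some order, so $1\equiv\pm2\pmod m$, which is false for $m\ge4$.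

Now $s(N+1)=s(1)\ne0$, so $N\equiv0$ or $-2\pmod m$. Since $m$ is even, $N$ is even, a contradiction.
\end{proof}

The oddness of $N$ is needed in the last line: for even $N\ge4$ and $B=\{1\}$ we have $m=N$, and $s$ has exactly the pattern of Step 4.

\section{The case with a triangle}\label{sec:triangle}

By Proposition~\ref{prop:notriangle}, $m=4$ and a triangle exists. A reduced term may now be decomposable, as $2=1+1$ is in $(1,2,2,2)$ over $\mathbb{Z}/7\mathbb{Z}$, so the argument of Step 1 above breaks down. Instead we keep track of a triangle during the normalization, and use the differences given by Lemma~\ref{lem:tridiff} to rule out cases of the swap lemma.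

A $4$-sequence with a distinguished position $u$, written $(u;p,q,r)$, is \emph{triangular} if one of the other three terms, say $q$, can be written as $q=g+h$ with $g,h\in B$ such that $[g,h,u\,|\,p,r]$ is a triangle. A triangle $[u_1,u_2,u_3\,|\,w,w']$ gives the triangular sequence $(u_3;w,u_1+u_2,w')$; the model is $(1;2,2,2)$.

\begin{lemma}\label{lem:triangular}
Let $(u;p,q,r)$ be triangular. Then the defining condition holds with each of $p,q,r$ in the role of $q$; in particular $p,q,r$ are decomposable. Moreover,
\begin{align}
&p-u,\ q-u,\ r-u\in B,\label{eq:F1}\\
&p+q,\ p+r,\ q+r,\ u+p,\ u+q,\ u+r\notin D.\label{eq:F2}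
\end{align}
\end{lemma}

\begin{proof}
Let $q=g+h$ with $[g,h,u\,|\,p,r]$ a triangle. By Lemma~\ref{lem:rotate}, $[g,p-g,u\,|\,q,r]$ and $[g,r-g,u\,|\,q,p]$ are triangles too. Lemma~\ref{lem:tridiff} for the first two of these three triangles gives \eqref{eq:F1}, and each sum in \eqref{eq:F2} belongs to an unlinked pair in one of the three.
\end{proof}

\begin{lemma}\label{lem:keeptype}
Let $T=(u;p,q,r)$ be triangular.
\begin{itemize}
\item[(a)] If $f$ is a star divisor of $p$ in $T$, then $(u;p-f,q,r+f)$ is triangular.
\item[(b)] If $f$ is a star divisor of $u$ in $T$, then $(u-f;p,q,r+f)$ is triangular.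
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:triangular} we can write $q=g+h$ with $[g,h,u\,|\,p,r]$ a triangle.

(a) The $5$-sequence $(g,h,u,p-f,r+f)$ has all three links among $g,h,u$, so it is the triangle $[g,h,u\,|\,p-f,r+f]$.

(b) The $5$-sequence $(g,h,u-f,p,r+f)$ has the link $\{g,h\}$. Since $g+p,\,h+p\notin B$, it is not a full star with center $g$ or $h$, and it is not the triangle on $g,h,p$. Suppose that it is the triangle on $g,h,r+f$, so $h+r+f\in B$. Consider the ordered $4$-sequence $(r,h,g+u,p)$, with vertices $0,r,r+h,-p$, and $k=-f$. As $f,\,f+r,\,f+r+h\in B$, we have $k\to v_0,v_1,v_2$. Also $k\ne v_3$, since $f+r\in B$ and $p+r\notin B$ give $f\ne p$. So $k$ is not on the cycle and $|O|\ge3$. By Lemma~\ref{lem:outside}, $I=\emptyset$ and $|O|=4$, so $k\to v_3$, that is, $f-p\in B$. This contradicts Lemma~\ref{lem:stardiff}(a) for the star $(f,u-f,p,q,r)$. Hence the sequence is the triangle $[g,h,u-f\,|\,p,r+f]$.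
\end{proof}

\begin{lemma}\label{lem:equal}
If $T=(u;p,q,r)$ is triangular and $p,q$ are reduced in $T$, then $p=q$.
\end{lemma}

\begin{proof}
Suppose $p\ne q$. By Lemma~\ref{lem:stab} a case of the swap lemma holds with $(a,b)=(p,q)$ and $P=\{u,r\}$. By \eqref{eq:F1}, $u-p\notin B$ and $u-q\notin B$.
\begin{itemize}
\item[(L4)] $p-f,\,u+f,\,r+f\in B$, so $f$ is a star divisor of $p$ by Lemma~\ref{lem:divisor}.
\item[(R3)] $q-f,\,u+f,\,r+f\in B$, so $f$ is a star divisor of $q$.
\item[(M3)] $(f,p-f,q,u,r)$ has the links $\{f,p-f\}$, $\{f,q\}$. If it is a star, $f$ is a star divisor of $p$. Otherwise it is $[f,p-f,q\,|\,u,r]$, and Lemma~\ref{lem:tridiff} gives $u-q\in B$.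
\item[(M4)] $(f,q-f,p,u,r)$ has the links $\{f,q-f\}$, $\{f,p\}$. If it is a star, $f$ is a star divisor of $q$. Otherwise it is $[f,q-f,p\,|\,u,r]$, and $u-p\in B$.
\item[(L3)] $(f,r-f,p,q,u)$ has the links $\{f,r-f\}$, $\{f,p\}$, and $f+q\notin B$. It is not a full star with center $f$, so it is $[f,r-f,p\,|\,q,u]$, and $u-p\in B$.
\item[(R4)] $(f,r-f,q,p,u)$ has the links $\{f,r-f\}$, $\{f,q\}$, and $f+p\notin B$. It is not a full star with center $f$, so it is $[f,r-f,q\,|\,p,u]$, and $u-q\in B$.
\end{itemize}
Each case is a contradiction.
\end{proof}

Start from a triangular sequence $(u;p,q,r)$ and apply Corollary~\ref{cor:normal} with sink $r$. By Lemma~\ref{lem:keeptype}, whose part (a) also covers moves from $q$ to $r$ by the symmetry in Lemma~\ref{lem:triangular}, the sequence stays triangular. By Lemma~\ref{lem:equal} we arrive at a triangular sequence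
\[
T=(u;a,a,r)\quad\text{in which $u$ and both positions $a$ are reduced,}
\]
which we fix. The term $a$ is decomposable. To compare a summand $e$ of $a$ with $u$, we build a second triangular sequence in which $e$ is distinguished, normalize it, and read off $u-e$ from the moves.

\begin{lemma}\label{lem:double}
If $a=f+e$ with $f,e\in B$, then $f=e=u$. Consequently $a=2u$ and $r=-5u$.
\end{lemma}

\begin{proof}
For any decomposition $a=f+e$, the $5$-sequence $(f,e,u,a,r)$ has the link $\{f,e\}$. It is not a star, since its center $f$ or $e$ would be a star divisor of $a$ in $T$. If it were the triangle on $f,e,a$ or on $f,e,r$, Lemma~\ref{lem:tridiff} would give $u-a\in B$ or $u-r\in B$, contrary to \eqref{eq:F1}. Therefore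
\begin{equation}\label{eq:alltri}
[f,e,u\,|\,a,r]\ \text{ is a triangle for every decomposition } a=f+e.
\end{equation}
Fix a decomposition. By \eqref{eq:alltri}, $T_0=(e;\,f+u,\,a,\,r)$ is triangular. The position $a$ is reduced in $T_0$: a star divisor $g$ would have $g+r\in B$, whereas \eqref{eq:alltri} for $a=g+(a-g)$ gives $g+r\notin B$. By Lemma~\ref{lem:reduce} we can move star divisors $f_1,\dots,f_l$ $(l\ge0)$ in turn from the position $y_0=f+u$ to the sink $r_0=r$, obtaining
\[
T_i=(e;\,y_i,\,a,\,r_i),\qquad y_i=y_{i-1}-f_i,\qquad r_i=r_{i-1}+f_i,
\]
until $y_l$ is reduced in $T_l$. All $T_i$ are triangular by Lemma~\ref{lem:keeptype}(a), and $a$ stays reduced by Lemma~\ref{lem:preserve}. Lemma~\ref{lem:equal} gives $y_l=a=f+e$. Put $e_i=y_i-f$, so that $e_0=u$, $e_l=e$ and $e_{i-1}=f_i+e_i$.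

Suppose $l\ge1$. We show for $i=l,l-1,\dots,1$ that $e_i\in B$ and that $W_i=(f_i,e_i,a,a,r_{i-1})$ is a star with center $f_i$. We have $e_l\in B$. Let $e_i\in B$. The sum of $W_i$ is
\[
e_{i-1}+(f+e)+a+r_{i-1}=e+y_{i-1}+a+r_{i-1}=0,
\]
so $W_i$ is a $5$-sequence. As $f_i$ is a star divisor of $y_{i-1}$ in $T_{i-1}$, we have $f_i+a\in B$, so $f_i$ is linked to both positions $a$. These are not linked to each other, since $2a\notin D$ by \eqref{eq:F2} for $T$. So $W_i$ is a star with center $f_i$, and fullness gives $e_{i-1}=f_i+e_i\in B$, which continues the induction. The star $W_1=(f_1,u-f_1,a,a,r)$ shows that $f_1$ is a star divisor of $u$ in $T$, a contradiction. Hence $l=0$ and $e=u$. Exchanging $e$ and $f$ gives $f=u$. Since $a$ is decomposable by Lemma~\ref{lem:triangular}, $a=2u$ and $r=-u-2a=-5u$.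
\end{proof}

A last application of the swap lemma, now to \emph{every} admissible vertex $k$, determines $D$.

\begin{proof}[Proof of Proposition~\ref{prop:main}]
We have $T=(u;2u,2u,r)$, and $3u\notin D$ by \eqref{eq:F2}. Let $x\in D$ with $x-u\notin D$, and put $k=x+u$. Apply the swap lemma with $u$ and $2u$ in the roles of $a$ and $b$, so that $P$ carries the terms $2u$ and $r$. In cases (L4) and (M3) we have $u-f\in B$ and $2u+f\in B$; as $2u$ occupies two positions, $f$ is a star divisor of $u$ by Lemma~\ref{lem:divisor}, which is impossible. In the other four cases $2u-f\in B$, so $f=u$ by Lemma~\ref{lem:double}. Cases (R3) and (R4) also give $2u+f=3u\in B$, which is false. In case (M4) $k=2u$, and in case (L3) $k=-u$. Therefore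
\[
x\in D,\ x-u\notin D\quad\Longrightarrow\quad x\in\{u,-2u\}.
\]
Since $u$ generates $G$, identify $G$ with $\mathbb{Z}/N\mathbb{Z}$, $N$ odd, so that $u=1$. As $0\notin D$, the set $D$ is a disjoint union of maximal runs of consecutive elements, and each run starts at $1$ or at $-2$. Since $1,2\in D$ and $0,3\notin D$, the run starting at $1$ is $\{1,2\}$; since $D=-D$, the run starting at $-2$ is $\{-2,-1\}$. So $D=\{\pm1,\pm2\}$, and from $1,2\in B$ and $B\cap(-B)=\emptyset$ we get $B=\{1,2\}$. Finally $r=-5\in B$, so $N\mid6$ or $N\mid7$. Here $N$ is odd and greater than $1$, and $N=3$ would give $2=-1\in B\cap(-B)$. Hence $N=7$ and $B=\{u,2u\}$. The set $B$ is the original set $A$ or, if we passed to the complement at the start of Section~\ref{sec:cycles}, the set $A^c$.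
\end{proof}

With the deductions in Section~\ref{sec:reduction}, this completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp}.

\begin{thebibliography}{9}

\bibitem{AGJ}
James Aaronson, Carla Groenland and Tom Johnston,
\emph{Cyclically covering subspaces in $\mathbb{F}_2^n$},
arXiv:1903.10613 (2019).

\end{thebibliography}
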